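\title{The geodesic equation of the $L^2$-metric on plane curves: well-posed on shapes, ill-posed on immersions}

\begin{abstract}
The $L^2$-metric $\int\langle h,k\rangle\,\mathrm ds$ on the space $\operatorname{Imm}(S^1,\mathbb R^2)$ of smooth closed plane curves is invariant under reparametrization and induces a metric on the space $B_{i,f}(S^1,\mathbb R^2)$ of unparametrized curves. We determine whether the geodesic initial value problem with smooth data is locally well-posed on these two spaces. On $B_{i,f}$ it is, with no condition on the zeros of the initial normal velocity. On $\operatorname{Imm}$ it is not. If $V$ and $a$ are the tangential and normal components of the initial velocity, then among the data with $a^2<(46+13\sqrt{13})V^2$ at some point those that admit a $C^4$ solution for a short time form a meager set, and the problem is well-posed near a datum exactly when $a^2>(46+13\sqrt{13})V^2$ everywhere on the curve. In a moving frame the equation is a quasilinear $3\times3$ system whose type changes across this cone. The positive results come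 from symmetrizers; the negative one combines a Baire argument, a Carleman estimate and a wave packet.
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{The $L^2$-metric and its geodesics}

Let $S^1=\mathbb R/2\pi\mathbb Z$ and let $\operatorname{Imm}=\operatorname{Imm}(S^1,\mathbb R^2)$ be the set of smooth immersions $c:S^1\to\mathbb R^2$, that is, smooth maps with $c_\theta(\theta)\ne0$ for all $\theta$. Spaces of smooth functions carry the $C^\infty$ topology (uniform convergence of every derivative). Then $\operatorname{Imm}$ is an open subset of the Fr\'echet space $C^\infty(S^1,\mathbb R^2)$, a tangent vector at $c$ is a smooth vector field along $c$, and $T\operatorname{Imm}=\operatorname{Imm}\times C^\infty(S^1,\mathbb R^2)$. The \emph{$L^2$-metric} integrates the pointwise inner product against arc length: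
\[
G^0_c(h,k)=\int_{S^1}\langle h(\theta),k(\theta)\rangle\,\mathrm ds,\qquad \mathrm ds=|c_\theta|\,\mathrm d\theta .
\]
The energy $\frac12\iint|c_t|^2|c_\theta|\,\mathrm d\theta\,\mathrm dt$ of a path $c(t,\theta)$ is the time integral of the kinetic energy of a moving curve with unit mass per unit length. Its first variation in a direction $h$ that vanishes at the end times is
$\iint|c_\theta|\langle c_t,h_t\rangle+\frac12|c_t|^2\langle c_\theta/|c_\theta|,h_\theta\rangle$, and integration by parts gives the geodesic equation
\begin{equation}\label{eq:G}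
\bigl(|c_\theta|\,c_t\bigr)_t=-\frac12\Bigl(\frac{|c_t|^2\,c_\theta}{|c_\theta|}\Bigr)_\theta ,\tag{G}
\end{equation}
with initial datum $(c(0),c_t(0))\in T\operatorname{Imm}$. On a finite-dimensional manifold the geodesic equation is an ordinary differential equation with smooth right side, and nothing has to be proved about short-time solutions. Here the right side contains $c_{t\theta}$ and $c_{\theta\theta}$: \eqref{eq:G} is a quasilinear partial differential equation, and its type has to be determined.

The group $\operatorname{Diff}(S^1)$ acts on $\operatorname{Imm}$ by $c\mapsto c\circ\varphi$, and $G^0$ is invariant under this action. An immersion is \emph{free} if $c\circ\varphi=c$ forces $\varphi=\mathrm{id}$; a circle traversed twice is not free, since it is fixed by $\theta\mapsto\theta+\pi$. The free immersions form an open subset $\operatorname{Imm}_f$, the quotient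
$B_{i,f}=B_{i,f}(S^1,\mathbb R^2)=\operatorname{Imm}_f/\operatorname{Diff}(S^1)$ is the manifold of unparametrized curves, and the projection $\pi:\operatorname{Imm}_f\to B_{i,f}$ is a principal $\operatorname{Diff}(S^1)$-bundle \cite{CMM}. The kernel of $T_c\pi$ consists of the fields tangent to the curve. Its $G^0$-orthogonal complement consists of the \emph{horizontal} vectors $a\,n_c$, where $a\in C^\infty(S^1)$ and $n_c$ is the unit normal, and the induced metric
\[
G^0_C\bigl(T_c\pi(a\,n_c),T_c\pi(b\,n_c)\bigr)=\int_{S^1}ab\,\mathrm ds,\qquad C=\pi(c),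
\]
makes $\pi$ a Riemannian submersion. Geodesics of $B_{i,f}$ correspond to horizontal geodesics of $\operatorname{Imm}_f$: a geodesic of $B_{i,f}$ is a path $\pi\circ c$, where $c$ solves \eqref{eq:G} in $\operatorname{Imm}_f$ and $c_t$ is horizontal at all times. For such paths \eqref{eq:G} reduces to the \emph{horizontal problem}
\begin{equation}\label{eq:H}
c_t=a\,n_c,\qquad a_t=\tfrac12\kappa_c\,a^2,\tag{H}
\end{equation}
where $\kappa_c$ is the curvature of $c(t,\cdot)$ and the datum is $(c(0),a(0))=(c_0,a_0)$. The second equation is not an ordinary differential equation for $a$, because $\kappa_c$ depends on $a$ through the moving curve. Eliminating the curvature leads to the second-order equation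
\begin{equation}\label{eq:scalar}
a_{tt}-4\frac{a_t^2}{a}-\frac{a^6a_{\theta\theta}}{2w^4}+\frac{a^6a_\theta w_\theta}{w^5}-\frac{a^5a_\theta^2}{w^4}=0,\qquad w=a_0\sqrt{|c_0'|},
\end{equation}
which we rederive in Section~\ref{sec:horizontal}.

\subsection{The question and its answer}

A \emph{solution} on $[0,T)$ or $[0,T]$ is a smooth map $c(t,\theta)$ such that every $c(t,\cdot)$ is an immersion. An initial value problem is \emph{locally well-posed} if every smooth datum has a solution on some interval $[0,T)$, $T>0$, which is unique and depends continuously on the datum; a result for a restricted class of data, such as analytic data, does not count. Bauer, Bruveris and Michor \cite{BBM} ask: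

\begin{quote}
Is the geodesic equation of the $L^2$-metric locally well-posed on $\operatorname{Imm}(S^1,\mathbb R^2)$ or on $B_{i,f}(S^1,\mathbb R^2)$?
\end{quote}

Equation \eqref{eq:scalar} is a wave equation where $a\neq0$, which suggests a positive answer for $B_{i,f}$. But it is singular at the zeros of $a_0$, where $w$ vanishes, and zeros cannot be excluded: the normal component of an infinitesimal translation of a closed curve always has some. Since \eqref{eq:H} is the special case of \eqref{eq:G} without tangential velocity, one may also guess that \eqref{eq:G} is of wave type. It turns out that the zeros of $a_0$ are harmless, while \eqref{eq:G} is hyperbolic only in a narrow cone around the horizontal direction.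

Where we prove local well-posedness on an open set $\mathcal D$ of data, we prove it in the following form: every $d\in\mathcal D$ has a neighborhood $\mathcal U\subset\mathcal D$ and a time $T>0$ such that
\begin{itemize}
\item[(W1)] every $d'\in\mathcal U$ has a solution $c_{d'}$ on $[0,T]$;
\item[(W2)] every solution on an interval $[0,T')$ with datum $d'$ agrees with $c_{d'}$ on $[0,\min(T,T'))$;
\item[(W3)] the map $d'\mapsto c_{d'}$ is continuous from $\mathcal U$ to $C^\infty([0,T]\times S^1)$.
\end{itemize}
On $B_{i,f}$, where the data are tangent vectors $X$ and the solutions are geodesics $\gamma_X$, (W3) is replaced by the continuity of $(t,X)\mapsto\dot\gamma_X(t)\in TB_{i,f}$ on $[0,T]\times\mathcal U$.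

\begin{theorem}[unparametrized curves]\label{thm:shape}
The system \eqref{eq:H} is locally well-posed for all smooth data $(c_0,a_0)\in\operatorname{Imm}\times C^\infty(S^1)$; arbitrary zeros of $a_0$ are allowed. Consequently the geodesic initial value problem on $B_{i,f}(S^1,\mathbb R^2)$ is locally well-posed.
\end{theorem}

For $(c,u)\in T\operatorname{Imm}$ write $u=V\tau+a\,n$, where $\tau=c_\theta/|c_\theta|$ is the unit tangent and $n$ the unit normal. Put $\Gamma=46+13\sqrt{13}\approx92.87$ and define
\[
\mathrm{Hyp}=\{(c,u):a^2>\Gamma V^2\text{ at every }\theta\},\qquad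
\mathrm{Ell}=\{(c,u):a^2<\Gamma V^2\text{ at some }\theta\}.
\]
These sets are disjoint, and they are open because $a^2-\Gamma V^2\in C^0(S^1)$ depends continuously on $(c,u)$ and $S^1$ is compact. Recall that a subset of a topological space is \emph{meager} if it is a countable union of sets whose closures have empty interior. By Baire's theorem a meager subset of an open subset of a Fr\'echet space has empty interior.

\begin{theorem}[nonexistence on $\operatorname{Imm}$]\label{thm:ell}
The set of data in $\mathrm{Ell}$ for which \eqref{eq:G} has a solution of class $C^4([0,T]\times S^1)$ (in particular a smooth one) for some $T>0$ is meager in $\mathrm{Ell}$. Hence every nonempty open subset of $\mathrm{Ell}$ contains smooth data with no solution on any time interval. Since $\mathrm{Ell}\neq\emptyset$, the geodesic initial value problem on $\operatorname{Imm}(S^1,\mathbb R^2)$ is not locally well-posed; already existence fails.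
\end{theorem}

\begin{theorem}[dichotomy on $\operatorname{Imm}$]\label{thm:dichotomy}
On $\mathrm{Hyp}$ the problem \eqref{eq:G} is locally well-posed, and $T\operatorname{Imm}\setminus\mathrm{Hyp}=\overline{\mathrm{Ell}}$. For $d\in T\operatorname{Imm}$ the following are equivalent: \textup{(i)} $d\in\mathrm{Hyp}$; \textup{(ii)} $d$ has a neighborhood in which every datum has a solution on some interval $[0,T)$, $T>0$.
\end{theorem}

A datum lies in $\mathrm{Hyp}$ when its velocity vanishes nowhere and makes everywhere an angle with the normal line whose tangent is less than $\Gamma^{-1/2}\approx0.104$, about six degrees. The set $\mathrm{Ell}$ contains the unit circle with $u=\tau$. It also contains every immersion $c$ with a constant velocity $u\ne0$: if $u^\perp$ is orthogonal to $u$, the function $\langle c_\theta,u^\perp\rangle$ has integral zero, and at a zero of it $a=0$ and $|V|=|u|$. Horizontal data ($V=0$) never lie in $\mathrm{Ell}$, so Theorems~\ref{thm:shape} and~\ref{thm:ell} do not collide. A horizontal datum lies in $\mathrm{Hyp}$ exactly when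 $a$ has no zero; otherwise it lies in $\overline{\mathrm{Ell}}$, so that it is well-posed among horizontal data while arbitrarily small perturbations of it have no solution at all.

\subsection{Outline of the proofs}

Section~\ref{sec:frame} rewrites \eqref{eq:G} as a first-order system for the tangent angle, the speed $|c_\theta|$ and the normal velocity, and computes its characteristic polynomial; $\Gamma$ comes from the discriminant of this cubic. Section~\ref{sec:sym} proves well-posedness in $C^\infty$ for symmetrizable systems on the circle. This applies to \eqref{eq:H} after a change of unknowns that removes the degeneracy at the zeros of $a_0$ (Section~\ref{sec:horizontal}), and to \eqref{eq:G} on $\mathrm{Hyp}$ directly (Section~\ref{sec:hyp}). Section~\ref{sec:ell} proves Theorem~\ref{thm:ell}.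

\section{The geodesic equation in a moving frame}\label{sec:frame}

\subsection{A first-order system}

Identify $\mathbb R^2=\mathbb C$. For an immersion $c$ put
\[
\ell=|c_\theta|,\qquad \tau=c_\theta/\ell=e^{i\alpha},\qquad n=i\tau,\qquad \partial_s=\ell^{-1}\partial_\theta,\qquad \kappa=\alpha_s ,
\]
so that $\tau_\theta=\alpha_\theta n$, $n_\theta=-\alpha_\theta\tau$ and $\tau_s=\kappa n$. (Replacing $n$ by $-n$ changes the signs of $a$ and $\kappa$ and nothing else.) The angle $\alpha$ is a function on $\mathbb R$, determined up to a constant in $2\pi\mathbb Z$, and $\alpha-N\theta$ is $2\pi$-periodic, where the rotation index $N\in\mathbb Z$ is locally constant in $c$. Along a path of immersions we choose $\alpha$ continuous in $(t,\theta)$.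

Equation \eqref{eq:G} involves only the first derivatives $c_\theta=\ell e^{i\alpha}$ and $c_t=V\tau+an$, so it is a first-order system for $\alpha,\ell,V,a$ once the compatibility condition $c_{\theta t}=c_{t\theta}$ is added. One unknown can be removed. The action of $\operatorname{Diff}(S^1)$ is generated by the fields $\xi c_\theta$, and $G^0_c(c_t,\xi c_\theta)=\int\ell^2V\xi\,\mathrm d\theta$; so $\ell^2V$ is the momentum of this symmetry and should be conserved pointwise.

\begin{lemma}\label{lem:frame}
Let $c\in C^3([0,T]\times S^1)$ consist of immersions and write $c_t=V\tau+an$. Then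
\begin{equation}\label{eq:compat}
\ell_t=V_\theta-a\alpha_\theta,\qquad \ell\alpha_t=a_\theta+V\alpha_\theta,
\end{equation}
and $c$ solves \eqref{eq:G} if and only if
\begin{equation}\label{eq:dyn}
(\ell^2V)_t=0,\qquad \ell a_t=-(aV)_\theta+\tfrac12(a^2-3V^2)\alpha_\theta .
\end{equation}
Conversely, let $c_0$ be a smooth immersion, let $\ell>0$, $a$ and $m=m(\theta)$ be smooth and periodic in $\theta$, let $\alpha$ be smooth with $\alpha-N\theta$ periodic for some $N\in\mathbb Z$, and put $V=m/\ell^2$. If \eqref{eq:compat} and \eqref{eq:dyn} hold and $c_0'=\ell e^{i\alpha}|_{t=0}$, then $c(t)=c_0+\int_0^t(V+ia)e^{i\alpha}\,\mathrm dt'$ is a solution of \eqref{eq:G} with $c_\theta=\ell e^{i\alpha}$ and $c_t=V\tau+an$.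
\end{lemma}

\begin{proof}
Put $u=c_t$. Comparing $u_\theta=(V_\theta-a\alpha_\theta)\tau+(a_\theta+V\alpha_\theta)n$ with $(\ell e^{i\alpha})_t=\ell_t\tau+\ell\alpha_tn$ gives \eqref{eq:compat}, that is, $\ell_t/\ell=V_s-a\kappa$ and $\alpha_t=a_s+V\kappa$. Dividing \eqref{eq:G} by $\ell$ we obtain
\[
u_t+(V_s-a\kappa)u=-(VV_s+aa_s)\tau-\tfrac12(V^2+a^2)\kappa\,n,\qquad u_t=(V_t-a\alpha_t)\tau+(a_t+V\alpha_t)n .
\]
The $\tau$-component reads $V_t-a(a_s+V\kappa)+(V_s-a\kappa)V=-VV_s-aa_s$, that is, $V_t+2V(V_s-a\kappa)=0$; the left side equals $\ell^{-2}(\ell^2V)_t$. The $n$-component reads $a_t+V(a_s+V\kappa)+(V_s-a\kappa)a=-\frac12(V^2+a^2)\kappa$, that is, $a_t=-(aV)_s+\frac12(a^2-3V^2)\kappa$. This proves the equivalence.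

For the converse, \eqref{eq:compat} gives $(c_\theta)_t=\bigl((V+ia)e^{i\alpha}\bigr)_\theta=(\ell_t+i\ell\alpha_t)e^{i\alpha}=(\ell e^{i\alpha})_t$, so $c_\theta=\ell e^{i\alpha}$ for all $t$. Thus $c$ consists of immersions whose frame quantities are the given $\ell,\alpha,V,a$, and it solves \eqref{eq:G} by the first part.
\end{proof}

For $V=0$ the equations \eqref{eq:dyn} reduce to $a_t=\frac12\kappa a^2$, so the solutions of \eqref{eq:H} are exactly the solutions of \eqref{eq:G} with horizontal velocity. In general let $m=\ell^2V$, a function of $\theta$ determined by the datum. Inserting $V_\theta=m'/\ell^2-2V\ell_\theta/\ell$ into \eqref{eq:compat} and \eqref{eq:dyn} turns \eqref{eq:G} into a system for $v=(\alpha,\ell,a)$: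
\begin{equation}\label{eq:S}
v_t=A\,v_\theta+b,\quad
\ell A=\begin{pmatrix}V&0&1\\-a\ell&-2V&0\\ \frac12(a^2-3V^2)&2aV/\ell&-V\end{pmatrix},\quad
b=\begin{pmatrix}0\\ m'/\ell^2\\ -am'/\ell^3\end{pmatrix},\quad V=\frac m{\ell^2}.\tag{S}
\end{equation}
The coefficients depend on $(m,m',\ell,a)$ and not on $\alpha$.

\begin{example}[circles]\label{ex:circles}
For concentric circles $c=r(t)e^{i\theta}$ we have $V=0$, $n=-e^{i\theta}$, $a=-\dot r$, $\kappa=1/r$, and \eqref{eq:H} becomes $r\ddot r=-\frac12\dot r^2$, which says that $r^{3/2}$ is an affine function of $t$. For the rotating datum $(e^{i\theta},ie^{i\theta})$ we have $a=0$, $V=1$, $m=1$. With $\alpha=\theta+\frac\pi2+\phi(t)$ and $\ell,a$ independent of $\theta$, \eqref{eq:compat} and \eqref{eq:dyn} reduce to the ordinary differential equations $\dot\ell=-a$, $\dot\phi=V/\ell$, $\dot a=(a^2-3V^2)/(2\ell)$ with $V=1/\ell^2$. So this datum in $\mathrm{Ell}$ does have a solution, although by Theorem~\ref{thm:ell} there are smooth data arbitrarily $C^\infty$-close to it with none.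
\end{example}

\begin{remark}[analytic data]\label{rem:analytic}
If the datum is real-analytic, \eqref{eq:S} is a system with analytic coefficients solved for $v_t$. The Cauchy--Kovalevskaya theorem gives analytic solutions near each point $(0,\theta)$, they agree on overlaps because the datum determines their Taylor series on $t=0$, finitely many of them cover the circle, and Lemma~\ref{lem:frame} gives a solution of \eqref{eq:G} for a short time. Trigonometric polynomials are dense in $C^\infty(S^1,\mathbb R^2)$, so the solvable data are dense in $T\operatorname{Imm}$. No open set of data is free of solvable ones, and a category statement such as Theorem~\ref{thm:ell} is the natural form of nonexistence.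
\end{remark}

\subsection{Characteristics: a wave equation and a Laplace equation}

For highly oscillating perturbations $\hat v=(\hat\alpha,\hat\ell,\hat a)$ of a solution, \eqref{eq:S} behaves like the system $\hat v_t=A\hat v_\theta$ with $A$ frozen at a point. If $A\xi=\nu\xi$, this system has the solutions $e^{ik(\theta+\nu t)}\xi$, of size $e^{-kt\operatorname{Im}\nu}$. A real eigenvalue transports; a non-real one produces growth $e^{|k||\operatorname{Im}\nu|t}$ for one sign of $k$, faster than any loss of finitely many derivatives can absorb.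

The two extreme cases show what happens. Take $\ell=1$. At a point where $V=0$ the first and third equations are $\hat\alpha_t=\hat a_\theta$ and $\hat a_t=\frac12a^2\hat\alpha_\theta$, so
\[
\hat\alpha_{tt}=\tfrac12a^2\,\hat\alpha_{\theta\theta}.
\]
At a point where $a=0$ they are $\hat\alpha_t=V\hat\alpha_\theta+\hat a_\theta$ and $\hat a_t=-\frac32V^2\hat\alpha_\theta-V\hat a_\theta$, so
\[
\hat\alpha_{tt}=V(V\hat\alpha+\hat a)_{\theta\theta}-\bigl(\tfrac32V^2\hat\alpha+V\hat a\bigr)_{\theta\theta}=-\tfrac12V^2\,\hat\alpha_{\theta\theta}.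
\]
Normal motion gives the wave equation and tangential motion gives the Laplace equation. The next lemma locates the transition. Recall that the discriminant $\prod_{i<j}(\mu_i-\mu_j)^2$ of a real cubic $\mu^3+b_2\mu^2+b_1\mu+b_0$ equals $b_2^2b_1^2-4b_1^3-4b_2^3b_0-27b_0^2+18b_2b_1b_0$; it is positive if and only if there are three distinct real roots, and negative if and only if there are one real root and a non-real conjugate pair.

\begin{lemma}\label{lem:char}
\textup{(a)} We have $\det(\ell A-\mu)=-\Pi(\mu)$, where
\[
\Pi(\mu)=\mu^3+2V\mu^2+\tfrac12(V^2-a^2)\mu+V(V^2+a^2),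
\]
\[
\operatorname{disc}\Pi=\tfrac12(a^2+V^2)(a^4-92a^2V^2-81V^4).
\]
For $(V,a)\ne0$, $\Pi$ has three distinct real roots if and only if $a^2>\Gamma V^2$, and one real root and a non-real conjugate pair if and only if $a^2<\Gamma V^2$.

\textup{(b)} We have $\Pi(-2V)=2a^2V$. If $\mu\ne-2V$ is a root of $\Pi$, then $\bigl(\mu+V,\ \frac{2aV}{\ell(\mu+2V)},\ 1\bigr)$ is a left eigenvector of $\ell A$ for the eigenvalue $\mu$.
\end{lemma}

\begin{proof}
(a) Expanding along the first row,
\begin{align}
\det(\ell A-\mu)&=(V-\mu)(\mu+2V)(\mu+V)-2a^2V+\tfrac12(\mu+2V)(a^2-3V^2)\label{eq:det}\\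
&=(\mu+2V)\bigl(\tfrac12(a^2-V^2)-\mu^2\bigr)-2a^2V,\notag
\end{align}
and multiplying out gives $-\Pi(\mu)$. For $V=1$ and $a^2=\omega$ we have $b_2=2$, $b_1=\frac12(1-\omega)$, $b_0=1+\omega$, and the discriminant is
\begin{multline*}
(1-\omega)^2-\tfrac12(1-\omega)^3-32(1+\omega)-27(1+\omega)^2+18(1-\omega^2)\\
=\tfrac12(\omega^3-91\omega^2-173\omega-81)=\tfrac12(\omega+1)(\omega^2-92\omega-81).
\end{multline*}
Since $\Pi$ is homogeneous of degree $3$ in $(\mu,V,a)$, the roots scale linearly and the discriminant is homogeneous of degree $6$ in $(V,a)$; this gives the formula for $V\neq0$. For $V=0$ the roots are $0,\pm a/\sqrt2$, with discriminant $\frac12a^6$, in agreement with the formula. Finally, with $\Gamma'=13\sqrt{13}-46>0$ we have $\Gamma-\Gamma'=92$ and $\Gamma\Gamma'=2197-2116=81$, so $a^4-92a^2V^2-81V^4=(a^2-\Gamma V^2)(a^2+\Gamma'V^2)$, and $\operatorname{disc}\Pi$ has the sign of $a^2-\Gamma V^2$.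

(b) The value $\Pi(-2V)$ is read off from the second line of \eqref{eq:det}. For a row vector $l=(l^1,l^2,1)$ the third and second columns of $l\,(\ell A)=\mu l$ read $l^1-V=\mu$ and $-2Vl^2+2aV/\ell=\mu l^2$, which determine $l^1,l^2$ as stated. The first column then reads $(V+\mu)(V-\mu)-\frac{2a^2V}{\mu+2V}+\frac12(a^2-3V^2)=0$, which is the first line of \eqref{eq:det} divided by $\mu+2V$.
\end{proof}

\section{Symmetrizable systems with smooth data}\label{sec:sym}

The right side of $v_t=A(v)v_\theta+b(v)$ loses a derivative, so Picard iteration is not available. If a positive definite $S$ makes $SA$ symmetric, the lost derivative can be integrated by parts onto $SA$ in the energy $\int Sv\cdot v$. We give the resulting theory in the form that we need: with coefficients depending on parameter functions that vary with the datum, with a time of existence that is the same for all Sobolev norms, and with no assumption that the eigenvalues of $A$ are distinct.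

\begin{proposition}\label{prop:sym}
Let $\mathcal O\subset\mathbb R^{p_1}\times\mathbb R^{p_2}$ be open and let $A,S$ ($p_2\times p_2$ matrices) and $b$ be smooth on $\mathcal O$, with $S$ symmetric positive definite and $SA$ symmetric. For $\eta\in C^\infty(S^1,\mathbb R^{p_1})$ and $v_0\in C^\infty(S^1,\mathbb R^{p_2})$ with $(\eta,v_0)\in\mathcal O$ pointwise, consider
\[
v_t=A(\eta,v)v_\theta+b(\eta,v),\qquad v(0)=v_0,
\]
for $v$ with $(\eta,v)\in\mathcal O$ pointwise.
\begin{itemize}
\item[(i)] A smooth solution exists on $[0,T]\times S^1$ for some $T>0$.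
\item[(ii)] $C^1$ solutions on $[0,T]\times S^1$ are unique.
\item[(iii)] If $v^0$ is a smooth solution on $[0,T]$ for $(\eta^0,v_0^0)$, then all $(\eta,v_0)$ sufficiently $C^\infty$-close to $(\eta^0,v_0^0)$ have a smooth solution $v$ on the same $[0,T]$, and $v\to v^0$ in $C^\infty([0,T]\times S^1)$ as $(\eta,v_0)\to(\eta^0,v_0^0)$.
\end{itemize}
\end{proposition}

Applying (iii) at each of the nearby data shows that the solution map is continuous on a whole neighborhood of $(\eta^0,v^0_0)$.

In the proof $\|\cdot\|$ and $\langle\cdot,\cdot\rangle$ are the norm and inner product of $L^2(S^1)$, $U^j=\partial_\theta^jU$ and $\|U\|_{H^\sigma}^2=\sum_{j\le\sigma}\|U^j\|^2$. We use four standard facts.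
\begin{itemize}
\item[(F1)] For integers $\sigma\ge1$, $H^\sigma\subset C^{\sigma-1}$ continuously, $H^\sigma$ is an algebra, and for $F$ smooth on an open set $\mathcal O$ the map $U\mapsto F(U)$ is smooth from $\{U\in H^\sigma:U(S^1)\subset\mathcal O\}$ to $H^\sigma$ and bounded on bounded sets of functions with values in a compact subset of $\mathcal O$.
\item[(F2)] (Gagliardo--Nirenberg) $\|\partial^iw\|_{L^{2h/i}}\le C\|w\|_{L^\infty}^{1-i/h}\|w\|_{H^h}^{i/h}$ for integers $0\le i\le h$, $h\ge1$.
\item[(F3)] $\|W\|_{H^\sigma}\le C\|W\|^{1/2}\|W\|_{H^{2\sigma}}^{1/2}$, by the Cauchy--Schwarz inequality for Fourier coefficients.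
\item[(F4)] The operator $J_\varepsilon=e^{\varepsilon\partial_\theta^2}$ multiplies the $k$th Fourier coefficient by $e^{-\varepsilon k^2}$ and is convolution with an even positive kernel of integral $1$. It is symmetric, commutes with $\partial_\theta$, and has norm at most $1$ on every $L^q$ and $H^\sigma$; $J_\varepsilon\partial_\theta$ is bounded on $H^\sigma$; and $\|J_\varepsilon f-f\|_{H^1}\le C\varepsilon\|f\|_{H^3}$ because $1-e^{-\varepsilon k^2}\le\varepsilon k^2$.
\end{itemize}

\begin{proof}
Put $U=(\eta,v)$ and adjoin the equation $\eta_t=0$. With $\operatorname{diag}(0,A)$, $\operatorname{diag}(I,S)$ and $(0,b)$ renamed $A,S,b$, the problem is $U_t=A(U)U_\theta+b(U)$ with $U\in\mathcal O$, under the same hypotheses, and the parameter has become part of the datum. Let $B=SA$.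

\emph{Step 1: the energy estimate.} We regularize so that the equation becomes an ordinary differential equation in $H^\sigma$ and the integration by parts survives; for this $J$ is placed on both sides of the symmetric matrix $B$. For $J\in\{1,J_\varepsilon\}$ consider
\begin{equation}\label{eq:reg}
U_t=S^{-1}J\bigl(B\,JU_\theta\bigr)+b,
\end{equation}
which is the original system for $J=1$. Let $Q\subset\mathcal O$ be compact, $R>0$, and $\sigma\ge1$ an integer. Let $U$ solve \eqref{eq:reg} with values in $Q$ and $\|U_\theta\|_{L^\infty}\le R$, where $U$ is smooth if $J=1$ and of class $C^1$ in $t$ with values in $H^{\max(\sigma,2)}$ if $J=J_\varepsilon$. We claim that $\mathcal E_\sigma=\sum_{j\le\sigma}\langle SU^j,U^j\rangle$ satisfies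
\begin{equation}\label{eq:energy}
\mathcal E_\sigma'\le C(1+\mathcal E_\sigma),\qquad C=C(Q,R,\sigma)\text{ independent of }J .
\end{equation}
Applying $\partial^j$, $j\le\sigma$, to \eqref{eq:reg} gives $U^j_t=S^{-1}J(BJU^j_\theta)+R_j$, where $R_j$ is $\partial^jb(U)$ plus a combination of terms $\partial^{i_1}(S^{-1})\,J\bigl(\partial^{i_2}B\;J\partial^{i_3+1}U\bigr)$ with $i_1+i_2+i_3=j$ and $i_3\le j-1$. We show $\|R_j\|\le C(1+\|U\|_{H^j})$. For $j=0$, $R_0=b(U)$ is bounded. For $j\ge1$ expand by the chain rule. Each term is a product of bounded functions of $U$ and factors $\partial^{k_1}U,\dots,\partial^{k_r}U$ with all $k_\nu\ge1$, with the operators $J$ interspersed. For the terms of $\partial^jb$ we have $\sum k_\nu=j$ and $r\ge1$; for the others $\sum k_\nu=j+1$ and $r\ge2$. In both cases $\sum(k_\nu-1)\le j-1$. If $j=1$, all factors are first derivatives and the term is bounded by $C$. If $j\ge2$, put $h=j-1$ and $w=U_\theta$, and estimate the factor $\partial^{k_\nu-1}w$ in $L^{2h/(k_\nu-1)}$ by (F2). The reciprocals of these exponents add up to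 at most $\frac12$, and $J$ does not increase $L^q$ norms, so H\"older's inequality bounds the $L^2$ norm of the term by $C\|w\|_{H^h}^{\sum(k_\nu-1)/h}\le C(1+\|w\|_{H^h})$.

Next, $|U_t|\le C$ by \eqref{eq:reg} and the $L^\infty$ bound for $J$, so $|S_t|\le C$; also $|B_\theta|\le C$. Since $J$ and $B$ are symmetric,
\begin{align*}
\tfrac{\mathrm d}{\mathrm dt}\langle SU^j,U^j\rangle&=\langle S_tU^j,U^j\rangle+2\langle B\,\partial_\theta JU^j,JU^j\rangle+2\langle SR_j,U^j\rangle\\
&=\langle S_tU^j,U^j\rangle-\langle B_\theta JU^j,JU^j\rangle+2\langle SR_j,U^j\rangle\le C(1+\|U\|_{H^j}^2).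
\end{align*}
As $S$ is bounded below on $Q$, summing over $j$ gives \eqref{eq:energy}. The point of \eqref{eq:energy} is that it is linear in $\mathcal E_\sigma$: no Sobolev norm blows up while $U$ stays in $Q$ and $U_\theta$ stays bounded.

\emph{Step 2: differences, and} (ii). Let $U,U^0$ be $C^1$ solutions of the original system on $[0,T]$ with values in a compact $Q\subset\mathcal O$ and first derivatives bounded by $R$. Then $W=U-U^0$ satisfies $W_t=A(U)W_\theta+f$ with $f=(A(U)-A(U^0))U^0_\theta+b(U)-b(U^0)$, and $|f|\le C|W|$ because $A,b$ are Lipschitz on $Q$. With $S=S(U)$, $B=B(U)$, the identity $\int(BW\cdot W)_\theta\,\mathrm d\theta=0$ gives $2\langle BW_\theta,W\rangle=-\langle B_\theta W,W\rangle$, so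
\[
\tfrac{\mathrm d}{\mathrm dt}\langle SW,W\rangle=\langle(S_t-B_\theta)W,W\rangle+2\langle Sf,W\rangle\le C\langle SW,W\rangle .
\]
By Gronwall's inequality $\|W(t)\|\le C\|W(0)\|$ with $C=C(Q,R,T)$. This proves (ii).

\emph{Step 3: existence, with a lower bound on the time.} Let $Q_0\subset\mathcal O$ be compact, let $\rho>0$ be such that $Q=\{\operatorname{dist}(\cdot,Q_0)\le\rho\}\subset\mathcal O$, and let $c_Q\le S\le C_Q$ on $Q$. Let $U_0$ be smooth with values in $Q_0$ and $\|U_0\|_{H^2}\le R_0$. Put $R_1^2=2(1+C_QR_0^2)/c_Q$. For fixed $\varepsilon$ and $\sigma\ge2$, \eqref{eq:reg} with $J=J_\varepsilon$ is, by (F1) and (F4), an ordinary differential equation with locally Lipschitz right side on the open set $\{U\in H^\sigma:U(S^1)\subset\mathcal O\}$. Let $U^\varepsilon$ be its maximal solution with datum $U_0$. As long as $U^\varepsilon$ has values in $Q$ and $\|U^\varepsilon\|_{H^2}\le R_1$, we have $|U^\varepsilon_\theta|\le CR_1$ by (F1), and \eqref{eq:energy} for $\mathcal E_2$ gives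
\[
c_Q\|U^\varepsilon\|_{H^2}^2\le1+\mathcal E_2\le(1+C_QR_0^2)e^{C_1t},\qquad |U^\varepsilon-U_0|\le C_1t,
\]
with $C_1$ depending only on $Q_0,\rho,R_0$. Choose $T>0$ with $e^{C_1T}<2$ and $C_1T<\rho$. Then both assumptions hold with strict inequality up to time $T$, so by continuity they persist on the part of $[0,T]$ where $U^\varepsilon$ exists. There \eqref{eq:energy} bounds $\|U^\varepsilon\|_{H^\sigma}$, hence also $\|U^\varepsilon_t\|_{H^\sigma}$ for fixed $\varepsilon$. If the maximal time were at most $T$, $U^\varepsilon$ would converge in $H^\sigma$ to a function with values in $Q$ and could be continued. So $U^\varepsilon$ exists on $[0,T]$, where $T=T(Q_0,\rho,R_0)$, and $\sup_{t\le T}\|U^\varepsilon\|_{H^\sigma}\le C_\sigma$ uniformly in $\varepsilon$. By uniqueness in $H^2$ the solution does not depend on $\sigma$. Differentiating \eqref{eq:reg} in $t$ repeatedly expresses each $\partial_t^kU^\varepsilon$ through $\theta$-derivatives of $U^\varepsilon$ and the operator $J_\varepsilon$, so $U^\varepsilon$ is bounded in $C^k([0,T]\times S^1)$ for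 every $k$, uniformly in $\varepsilon$. By the Arzel\`a--Ascoli theorem a subsequence converges in $C^\infty$. By the last inequality in (F4), $J_\varepsilon(BJ_\varepsilon U^\varepsilon_\theta)-BU^\varepsilon_\theta=O(\varepsilon)$ in $H^1$, so the limit solves the original system. This proves (i).

\emph{Step 4: continuation.} By (i) and (ii) there is a maximal smooth solution on some $[0,T^*)$. Suppose that $T^*<\infty$, that the values of $U$ lie in a compact $Q_0\subset\mathcal O$, and that $|U_\theta|\le R$ on $[0,T^*)$. Then \eqref{eq:energy} bounds $\|U(t)\|_{H^2}$ on $[0,T^*)$, so Step 3 started at time $t_1<T^*$ gives a solution on an interval whose length does not depend on $t_1$. For $t_1$ close to $T^*$ it reaches beyond $T^*$ and agrees with $U$ on $[t_1,T^*)$ by (ii). This contradicts maximality.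

\emph{Step 5:} (iii). Let $U^0$ be the smooth solution on $[0,T]$. Since $H^2\subset C^1$ and $U^0([0,T]\times S^1)$ is compact, there are $\delta>0$, a compact $Q\subset\mathcal O$ and $R$ such that $\|U-U^0(t)\|_{H^2}\le\delta$ for some $t\in[0,T]$ implies that $U$ has values in $Q$ and $|U_\theta|\le R$. Let $U$ be the maximal smooth solution with datum $U_0$, defined on $[0,T^*)$, and $W=U-U^0$. A direct $H^2$ estimate for $W$ would lose a derivative, so we interpolate instead. While $t\le T$ and $\|W\|_{H^2}\le\delta$, Step 1 gives $\|U\|_{H^\sigma}\le C_\sigma$ provided $\|W(0)\|_{H^\sigma}\le1$, and Step 2 gives $\|W\|\le C\|W(0)\|$. By (F3), $\|W\|_{H^2}\le C\|W\|^{1/2}\|W\|_{H^4}^{1/2}\le C'\|W(0)\|^{1/2}$, which is less than $\delta/2$ if $W(0)$ is small in $H^4$. By continuity in $t$ the bound $\|W\|_{H^2}\le\delta/2$ holds on $[0,T]\cap[0,T^*)$, and Step 4 gives $T^*>T$. In the same way $\|W\|_{H^\sigma}\le C\|W\|^{1/2}\|W\|_{H^{2\sigma}}^{1/2}\le C'_\sigma\|W(0)\|^{1/2}\to0$ uniformly on $[0,T]$ as $W(0)\to0$ in $C^\infty$, and the equation gives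 the convergence of the $t$-derivatives.
\end{proof}

\section{Horizontal geodesics and unparametrized curves}\label{sec:horizontal}

\subsection{A symmetrizable form of the horizontal problem}

For $V=0$ the eigenvalues of $A$ in \eqref{eq:S} are $0,\pm a/(\sqrt2\,\ell)$. They are real, but at a zero of $a$ they coincide, and there $\ell A$ has a single nonzero entry, the $1$ in its upper right corner. This matrix is nilpotent and nonzero, hence not diagonalizable, whereas a symmetrizable matrix is conjugate to the symmetric matrix $S^{-1/2}(SA)S^{-1/2}$. So Proposition~\ref{prop:sym} does not apply to \eqref{eq:S} at such points. The offending entry is the term $a_\theta$ in $\ell\alpha_t=a_\theta$, which is not small where $a$ is small. The remedy is that the zeros of $a$ do not move: $a$ is $a_0$ times a positive factor, and we take this factor as the unknown.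

Let $(c,a)$ be a solution of \eqref{eq:H} with datum $(c_0,a_0)$, let $\ell_0=|c_0'|$, and put
\[
\beta=\exp\Bigl(\tfrac12\int_0^t\kappa a\,\mathrm dt'\Bigr)>0 .
\]
Since $a_t=(\frac12\kappa a)a$, we get $a=a_0\beta$. By \eqref{eq:compat} with $V=0$, $\ell_t/\ell=-\kappa a=-2\beta_t/\beta$, so $\ell=\ell_0\beta^{-2}$. In particular $a^2\ell=a_0^2\ell_0=w^2$ is conserved. Where $a_0\ne0$ one can solve for $\ell=w^2/a^2$; then $\alpha_t=a^2a_\theta/w^2$ and $a_t=a^4\alpha_\theta/(2w^2)$, and differentiating the latter in $t$ gives $a_{tt}=4a_t^2/a+\frac{a^4}{2w^2}(a^2a_\theta/w^2)_\theta$, which is \eqref{eq:scalar}. The singularity of \eqref{eq:scalar} comes from this division; $\beta=\sqrt{\ell_0/\ell}$ makes sense everywhere. Inserting $a=a_0\beta$ and $\ell=\ell_0\beta^{-2}$ into $\alpha_t=a_\theta/\ell$ and $\beta_t=\frac12(\alpha_\theta/\ell)a\beta$ we find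
\begin{equation}\label{eq:ab}
\alpha_t=\frac{a_0\beta^2}{\ell_0}\,\beta_\theta+\frac{a_0'\beta^3}{\ell_0},\qquad
\beta_t=\frac{a_0\beta^4}{2\ell_0}\,\alpha_\theta,\qquad \beta(0)=1,\quad \ell_0e^{i\alpha(0)}=c_0',
\end{equation}
and $c=c_0+\int_0^ta_0\beta\,ie^{i\alpha}\,\mathrm dt'$. The part $a_0'\beta$ of $a_\theta$ that does not vanish with $a_0$ has become a term of order zero, and the principal part carries the common factor $a_0$.

Conversely, let $(\alpha,\beta)$ with $\beta>0$ be a smooth solution of \eqref{eq:ab} and set $\ell=\ell_0\beta^{-2}$, $a=a_0\beta$, $V=0$. Then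
\[
\ell\alpha_t=a_0\beta_\theta+a_0'\beta=a_\theta,\qquad \ell_t=-2\ell_0\beta^{-3}\beta_t=-a\alpha_\theta,\qquad \ell a_t=\ell_0\beta^{-2}a_0\beta_t=\tfrac12a^2\alpha_\theta .
\]
These are \eqref{eq:compat} and \eqref{eq:dyn} with $V=0$, so by Lemma~\ref{lem:frame} the path $c$ above consists of immersions and $(c,a)$ solves \eqref{eq:H}. Thus \eqref{eq:H} is equivalent to \eqref{eq:ab}.

\begin{proof}[Proof of Theorem~\ref{thm:shape}, first statement]
Write $\alpha=N\theta+\tilde\alpha$ with $\tilde\alpha$ periodic and $N$ the rotation index of $c_0$. Then \eqref{eq:ab} is a system for $(\tilde\alpha,\beta)$ as in Proposition~\ref{prop:sym}, with parameter $\eta=(a_0,a_0',\ell_0)$, $\mathcal O=\{\ell_0>0,\ \beta>0\}$, zero-order part $\bigl(a_0'\beta^3/\ell_0,\ Na_0\beta^4/(2\ell_0)\bigr)$, and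
\[
A=\begin{pmatrix}0&a_0\beta^2/\ell_0\\ a_0\beta^4/(2\ell_0)&0\end{pmatrix},\qquad
S=\begin{pmatrix}\frac12\beta^2&0\\0&1\end{pmatrix},\qquad
SA=\frac{a_0\beta^4}{2\ell_0}\begin{pmatrix}0&1\\1&0\end{pmatrix}.
\]
The symmetrizer $S$ is positive definite whatever the zeros of $a_0$. Near a given immersion $c_*$ with tangent angle $\alpha_*$, the index $N$ is constant and $\alpha(0)=\alpha_*+\operatorname{Arg}(c_0'/c_*')$, with the principal branch of the argument, depends continuously on $c_0$; another choice adds a constant in $2\pi\mathbb Z$ to $\alpha$ and changes neither \eqref{eq:ab} nor $c$. Parts (i) and (iii) of Proposition~\ref{prop:sym} give (W1) and (W3) for $(\alpha,\beta)$, hence for $(c,a)$. Every solution of \eqref{eq:H} yields a solution of \eqref{eq:ab} with $\beta>0$, so part (ii) gives (W2). More precisely, solutions with the same datum agree on their common interval, and if the solution for one datum exists on $[0,T]$, then so do those for all nearby data, continuously in the datum.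
\end{proof}

\subsection{Passage to $B_{i,f}$}

Freeness has played no role so far; it is needed only to make the quotient a manifold. The problem \eqref{eq:H} is invariant under $c\mapsto c\circ\varphi$ for $\varphi\in\operatorname{Diff}(S^1)$: if $\varphi$ preserves orientation, $n,a,\kappa$ are composed with $\varphi$; if it reverses orientation, they are replaced by $-n\circ\varphi$, $-a\circ\varphi$, $-\kappa\circ\varphi$. Since $T_c\pi$ is onto and its kernel consists of the tangential fields, every $X\in T_{\pi(c)}B_{i,f}$ is $T_c\pi(a\,n_c)$ for exactly one $a$.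

\begin{proof}[Proof of Theorem~\ref{thm:shape}, second statement]
\emph{Existence.} Given $X\in T_CB_{i,f}$, choose $c_0\in\pi^{-1}(C)$ and $a_0$ with $T_{c_0}\pi(a_0n)=X$, and solve \eqref{eq:H}. Since $\operatorname{Imm}_f$ is open, $c(t)\in\operatorname{Imm}_f$ for small $t$, and $\pi\circ c$ is a geodesic with initial velocity $X$.

\emph{Uniqueness.} Let $\pi\circ c_1$ and $\pi\circ c_2$ be geodesics on $[0,T)$ with initial velocity $X$, where $c_1,c_2$ are horizontal geodesics. Then $c_2(0)=c_1(0)\circ\varphi$ for some $\varphi$. Replacing $c_2$ by $c_2\circ\varphi^{-1}$, again a horizontal geodesic with the same projection, we may assume $c_1(0)=c_2(0)$. The initial velocities are horizontal and project to $X$, so they are equal, and $c_1=c_2$ by uniqueness for \eqref{eq:H}.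

\emph{Continuous dependence.} Let $X_0\in T_{C_0}B_{i,f}$ have a geodesic on $[0,T]$. We need lifts of the data that depend continuously on $X$. The charts of $B_{i,f}$ near $\pi(c_*)$ are the inverses of the maps $f\mapsto\pi(c_*+fn_{c_*})$, with $f$ in a neighborhood of $0$ in $C^\infty(S^1)$ \cite{CMM}; for $\pi(c_*)=C_0$ this gives a smooth local section $s:\pi(c_*+fn_{c_*})\mapsto c_*+fn_{c_*}$ of $\pi$. For $X\in T_CB_{i,f}$ with $C$ near $C_0$ put
\[
\Lambda(X)=\bigl(s(C),\ \langle Ts(X),n_{s(C)}\rangle\bigr)\in\operatorname{Imm}_f\times C^\infty(S^1).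
\]
This is continuous in $X$. The horizontal vector given by $\Lambda(X)$ differs from $Ts(X)$ by a tangential field, so $T\pi$ maps it to $T\pi(Ts(X))=X$. After a reparametrization as in the uniqueness argument, the geodesic of $X_0$ is $\pi\circ c^0$ with $c^0$ the solution of \eqref{eq:H} on $[0,T]$ with datum $\Lambda(X_0)$. For $X$ near $X_0$ the solution $(c,a)$ with datum $\Lambda(X)$ exists on $[0,T]$ and depends continuously on $X$ in $C^\infty([0,T]\times S^1)$. Since $\{c^0(t):0\le t\le T\}$ is a compact subset of the open set $\operatorname{Imm}_f$, there is a neighborhood $\mathcal U$ of $X_0$ such that $c(t)\in\operatorname{Imm}_f$ for all $t\in[0,T]$ and $X\in\mathcal U$. So $\gamma_X=\pi\circ c$ is the geodesic with initial velocity $X$, and $\dot\gamma_X(t)=T\pi(a\,n_c)(t)$ is continuous in $(t,X)\in[0,T]\times\mathcal U$.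
\end{proof}

\section{Nonexistence in the elliptic region}\label{sec:ell}

\subsection{The model: the Cauchy--Riemann equation}\label{sec:model}

Freeze \eqref{eq:S} at $a=0$, $V=\ell=1$. Then $\Pi(\mu)=(\mu+2)(\mu^2+\frac12)$, Lemma~\ref{lem:char}(b) gives the left eigenvector $(1+i/\sqrt2,\,0,\,1)$ for $\mu=i/\sqrt2$, and $z=(1+i/\sqrt2)\hat\alpha+\hat a$ satisfies $z_t=(i/\sqrt2)z_\theta$. After rescaling time this is
\[
z_t=iz_x,\qquad x\in S^1 .
\]
The whole argument is visible here. Let $z,z^*$ be $C^1$ solutions on $[0,T]\times S^1$, bounded by $M$, with $z(0)-z^*(0)=\varepsilon\cos kx$. The function $g=e^{ikx-kt}$ solves the same equation and decays, so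
\[
\frac{\mathrm d}{\mathrm dt}\int(z-z^*)g\,\mathrm dx=i\int\bigl((z-z^*)g\bigr)_x\,\mathrm dx=0 .
\]
At $t=0$ the integral is $\pi\varepsilon$, and at $t=T$ it is at most $4\pi Me^{-kT}$ in absolute value. Hence $\varepsilon\le4Me^{-kT}$. Now $\varepsilon_k=e^{-k^{3/4}}$ violates this for large $k$, while $\varepsilon_k\cos kx\to0$ in $C^\infty$. So the set of data with a solution bounded by $M$ on $[0,T]$ has empty interior in $C^\infty$. If such sets, with bounds on enough derivatives, are closed, Baire's theorem shows that their union over $M$ and $T=1/M$ is meager.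

For \eqref{eq:S} three things change. The equation is elliptic only near a point, so we must localize. The coefficient $i$ becomes a function $\nu_1(t,x)$ that depends on the solution and is known only to be bounded in $C^2$. And there are a real characteristic and lower-order terms of which we know only that they are bounded by the difference of the solutions. The next proposition isolates the analytic statement, with the dependence of all constants made explicit.

\begin{proposition}\label{prop:key}
Let $T_0,r_0,\underline q>0$ and $C_0\ge1$, and let $\mathcal R=[0,T_0]\times[-r_0,r_0]$. There are $\psi_*>0$ and $k_0\in\mathbb N$, depending only on $T_0,r_0,\underline q,C_0$, with the following property. Put $\varepsilon_k=e^{-\psi_*k^{3/4}}$. For no integer $k\ge k_0$ do there exist $\nu_1,z_1\in C^2(\mathcal R,\mathbb C)$ and $\nu_0,z_0\in C^2(\mathcal R,\mathbb R)$ such that, with $|z|^2=|z_1|^2+|z_0|^2$ and $F_j=\partial_tz_j-\nu_j\partial_xz_j$,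
\begin{gather}
\|\nu_j\|_{C^2}\le C_0,\qquad \operatorname{Im}\nu_1\ge\underline q,\qquad |F_j|\le C_0|z|,\qquad |z|\le C_0\qquad(j=0,1),\label{eq:hyp1}\\
z_1(0,x)=\varepsilon_k\cos kx,\qquad |z_0(0,x)|\le\varepsilon_k .\label{eq:hyp2}
\end{gather}
\end{proposition}

\subsection{Reduction of Theorem~\ref{thm:ell} to Proposition~\ref{prop:key}}

\begin{proof}[Proof of Theorem~\ref{thm:ell}]
\emph{Baire reduction.} For $M\in\mathbb N$ let $\Sigma_M$ be the set of $d\in T\operatorname{Imm}$ for which there is $c\in C^3([0,\frac1M]\times S^1)$ solving \eqref{eq:G} with datum $d$, such that $\|c\|_{C^3}\le M$, the third derivatives of $c$ are $M$-Lipschitz, and $|c_\theta|\ge1/M$. The set $\Sigma_M$ is closed: if $d_j\in\Sigma_M$ and $d_j\to d$, then by the Arzel\`a--Ascoli theorem a subsequence of the corresponding $c_j$ converges in $C^3$, and the limit obeys the same bounds and solves the second-order equation \eqref{eq:G} with datum $d$. A datum with a $C^4$ solution on some $[0,T]$ lies in $\Sigma_M$ for large $M$. So the first assertion follows once we show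 that $\Sigma_M\cap\mathrm{Ell}$, a closed subset of $\mathrm{Ell}$, has empty interior for each $M$. The second assertion then follows from Baire's theorem, since a solution on $[0,T)$ is a smooth solution on $[0,T/2]$, and the third from Example~\ref{ex:circles}. The gain of this step is that all solutions considered from now on obey the same bounds on the same time interval; uniqueness is neither known nor needed.

Suppose that $\mathcal W\subset\Sigma_M\cap\mathrm{Ell}$ is open and nonempty. Fix $d^*=(c_0,V_0\tau+a^*n)\in\mathcal W$ and $\theta_0$ with $(a^*)^2<\Gamma V_0^2$ at $\theta_0$. Adding a small constant to $a^*$ if necessary, we may assume $a^*(\theta_0)\ne0$. Let $x=\theta-\theta_0$, let $\ell_0,\alpha_0$ be the speed and angle of $c_0$, and $m=\ell_0^2V_0$. We perturb only the normal velocity. Then $m$ does not change, so all solutions below satisfy \eqref{eq:S} with the same smooth coefficients $A(\theta,v)$, $b(\theta,v)$ and have the same $\alpha,\ell$ at $t=0$.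

\emph{A uniform elliptic region.} Let $\bar v=(\alpha_0,\ell_0,a^*)(\theta_0)$. Choose $\rho,r'>0$ such that on the compact set $\mathcal K=\{|x|\le r',\ |v-\bar v|\le\rho\}$ we have $\ell>0$, $a\ne0$ and $a^2\ell^4<\Gamma m^2$; in particular $V\ne0$ there. By Lemma~\ref{lem:char}, on $\mathcal K$ the cubic $\Pi$ has a root $\mu_1$ with $\operatorname{Im}\mu_1>0$, its conjugate, and a real root $\mu_0$. The roots are simple, so they are smooth functions of $(\theta,v)$ by the implicit function theorem. Since $\Pi(-2V)=2a^2V\ne0$, none of them equals $-2V$, and Lemma~\ref{lem:char}(b) gives smooth left eigenvectors $l_1,\bar l_1,l_0$, with $l_0$ real and all \emph{third entries equal to} $1$. The matrix $L(\theta,v)$ with these rows is invertible because the eigenvalues are distinct, and $LA=\operatorname{diag}(\mu_1,\bar\mu_1,\mu_0)L/\ell$. On $\mathcal K$ the functions $A,b,L,L^{-1},\mu_j/\ell$ are bounded with their derivatives and $\operatorname{Im}\mu_1/\ell\ge\underline q>0$.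

If $c$ is as in the definition of $\Sigma_M$, then $\alpha=\arg c_\theta$, $\ell=|c_\theta|$ and $a=\langle c_t,ic_\theta\rangle/|c_\theta|$ are $C^2$, with first and second derivatives bounded by a constant $C_M$ depending only on $M$. Choose $T_0\le1/M$ and $r_0\le r'$ so small that this Lipschitz bound gives $|v(t,x)-v(0,0)|\le\rho/2$ on $\mathcal R=[0,T_0]\times[-r_0,r_0]$. Then $(\theta,v)\in\mathcal K$ on $\mathcal R$ whenever the datum has the form $(c_0,V_0\tau+(a^*+h)n)$ with $|h|\le\rho/2$.

\emph{Diagonalization.} Let $d$ be such a datum in $\Sigma_M$, let $v,v^*$ belong to solutions for $d,d^*$ as in the definition of $\Sigma_M$, with $\alpha(0)=\alpha^*(0)=\alpha_0$, and put $w=v-v^*$. By \eqref{eq:S}, $w_t=A(\theta,v)w_\theta+f$ with $f=(A(\theta,v)-A(\theta,v^*))v^*_\theta+b(\theta,v)-b(\theta,v^*)$, so $|f|\le C|w|$. Write $L=L(\theta,v(t,\theta))$, $Lw=(z_1,\bar z_1,z_0)$ and $\nu_j=\mu_j/\ell$ evaluated at $(\theta,v)$. With $\mathcal N=\operatorname{diag}(\nu_1,\bar\nu_1,\nu_0)$,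
\[
(Lw)_t=\mathcal N(Lw)_x+(L_t-\mathcal NL_x)w+Lf,
\]
and $|w|\le C|z|$. So \eqref{eq:hyp1} holds on $\mathcal R$ with a constant $C_0$ depending only on $M,d^*,\theta_0$. Since $w(0,\cdot)=(0,0,h)$ and the third column of $L$ consists of ones, $z_1(0,\cdot)=z_0(0,\cdot)=h$.

\emph{Conclusion.} Let $\psi_*,k_0,\varepsilon_k$ be given by Proposition~\ref{prop:key} for $T_0,r_0,\underline q,C_0$, and take $h=\varepsilon_k\cos k(\theta-\theta_0)$, a smooth function on $S^1$. Since $k^j\varepsilon_k\to0$ for every $j$, the corresponding data $d_k$ tend to $d^*$ in $C^\infty$. So for large $k$ we have $d_k\in\mathcal W\subset\Sigma_M$ and $\varepsilon_k\le\rho/2$, and \eqref{eq:hyp1}, \eqref{eq:hyp2} hold. This contradicts Proposition~\ref{prop:key}.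
\end{proof}

\subsection{The weight and the Carleman estimate}

We turn to Proposition~\ref{prop:key}. As in the model we shall pair $z_1$ with a decaying function $g$, now concentrated in $t\lesssim k^{-1}$, $|x|\lesssim k^{-1/2}$. The pairing is no longer conserved: its value at $t=0$ is of size $\varepsilon_kk^{-1/2}$, and the errors are of the form $\iint(1+kt)|g||z|$. To beat them we must know that $z$ is not much larger than $\varepsilon_k$ in the thin layer where $g$ lives. There is no forward energy estimate for an elliptic equation, and the bound $|z|\le C_0$ alone is far too weak. What is available is an interpolation between the smallness of $z$ at $t=0$ and its boundedness away from the origin. In the model, a mode $e^{-i\xi x+\xi t}$ multiplied by the weight $e^{-\lambda(t-Kt^2/2)}$ has modulus $e^{(\xi-\lambda)t+\lambda Kt^2/2}$. The exponent is convex in $t$ for every $\xi$, so the weighted mode is controlled by its values at the two end times, and at the later time the weight is exponentially small in $\lambda$. The Carleman estimate below is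 this convexity for variable coefficients; the term $Kt^2$ supplies the margin that absorbs their variation.

From now on $C,C_2$ denote constants that depend only on $T_0,r_0,\underline q,C_0$. Fix $r_1>0$ with $2r_1\le\min(r_0,1)$ and $16r_1C_0\le1$. For $K\ge1/(2T_0)$ let
\[
\psi(t,x)=t-\tfrac12Kt^2+x^2,\qquad 0\le t\le\bar t:=\frac1{2K}\le T_0,\quad |x|\le2r_1 .
\]
Then $\frac12\le\psi_t\le1$, $\psi_{tt}=-K$, $\psi_{tx}=0$, $|\psi_x|\le4r_1\le2$ and $\psi_{xx}=2$. The term $x^2$ makes the weight small on the lateral boundary. Let $\sigma_j=\psi_t-\nu_j\psi_x$, so that $e^{-\lambda\psi}(\partial_t-\nu_j\partial_x)e^{\lambda\psi}=\partial_t-\nu_j\partial_x+\lambda\sigma_j$. In the rest of this section $\langle y,\tilde y\rangle=\int y\,\overline{\tilde y}\,\mathrm dx$, $\|y\|^2=\langle y,y\rangle$, and $\iint$ is the integral over $[0,\bar t\,]\times[-2r_1,2r_1]$.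

\begin{lemma}\label{lem:carleman}
Let $\nu_0,\nu_1$ be as in \eqref{eq:hyp1}, $K\ge1/(2T_0)$ and $\lambda\ge1$. Let $y$ be a $C^2$ function on $[0,\bar t\,]\times[-2r_1,2r_1]$ that vanishes near $|x|=2r_1$ and at $t=\bar t$.
\begin{itemize}
\item[(a)] If $y$ is real and $f=y_t-\nu_0y_x+\lambda\sigma_0y$, then $(\lambda-2C_0-2)\iint|y|^2\le2\|y(0)\|^2+2\iint|f|^2$.
\item[(b)] If $f=y_t-\nu_1y_x+\lambda\sigma_1y$, then, with $C,C_2$ independent of $K$ and $\lambda$,
\[
\lambda(K-C_2)\iint|y|^2\le C\bigl(\|y_x(0)\|\,\|y(0)\|+\lambda\|y(0)\|^2\bigr)+2\iint|f|^2 .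
\]
\end{itemize}
\end{lemma}

\begin{proof}
(a) This is an energy estimate, in which the weight acts as damping: by the choice of $r_1$, $\sigma_0\ge\frac12-4r_1C_0\ge\frac14$. Integrating
\[
\tfrac12\tfrac{\mathrm d}{\mathrm dt}\|y\|^2=-\tfrac12\int\nu_{0,x}\,y^2\,\mathrm dx-\lambda\int\sigma_0\,y^2\,\mathrm dx+\langle f,y\rangle
\]
over $[0,\bar t\,]$ gives $\frac\lambda4\iint y^2\le\frac12\|y(0)\|^2+\frac12(C_0+1)\iint y^2+\frac12\iint f^2$.

(b) Write $\nu_1=p+iq$ and $\sigma_1=\sigma_r+i\sigma_i$, so that $\sigma_r=\psi_t-p\psi_x$ and $\sigma_i=-q\psi_x$. We split the operator $\nu_1\partial_x-\lambda\sigma_1$ into a symmetric part, which makes $\|y\|$ grow or decay, and a skew part, which preserves it. For real $h\in C^1$ let $X_h=h\partial_x+\frac12h_x$. It is skew on compactly supported functions, $-iX_h=\frac12(hD+Dh)$ with $D=-i\partial_x$ is symmetric, and $\langle-iX_hy,y\rangle=\operatorname{Re}\langle hDy,y\rangle$. Put $\mathcal P=X_p$ and $\mathcal Q=-iX_q=qD-\frac i2q_x$. Since $p\partial_x=\mathcal P-\frac12p_x$ and $iq\partial_x=-qD=-\mathcal Q-\frac i2q_x$,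
\[
y_t=\mathcal Ay+\mathcal By+\tilde f,\qquad \mathcal A=-\mathcal Q-\lambda\sigma_r,\qquad \mathcal B=\mathcal P-i\lambda\sigma_i,\qquad \tilde f=f-\tfrac12p_xy-\tfrac i2q_xy,
\]
with $\mathcal A$ symmetric and $\mathcal B$ skew. Let $\Phi(t)=\langle\mathcal Ay,y\rangle$. Since $\frac12\frac{\mathrm d}{\mathrm dt}\|y\|^2=\Phi+\operatorname{Re}\langle\tilde f,y\rangle$, a lower bound for $\Phi'$ is the convexity that we want. As $y,p,q\in C^2$, the functions $y_t,\mathcal Ay,\mathcal By$ are $C^1$ with compact support in $x$, so $\langle\mathcal Ay_t,y\rangle=\langle y_t,\mathcal Ay\rangle$ and $2\operatorname{Re}\langle\mathcal Ay,\mathcal By\rangle=\langle\mathcal A\mathcal By,y\rangle-\langle\mathcal B\mathcal Ay,y\rangle$. Hence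
\begin{equation}\label{eq:Phi}
\Phi'=\langle\mathcal A_ty,y\rangle+2\operatorname{Re}\langle\mathcal Ay,y_t\rangle
=2\|\mathcal Ay\|^2+\langle(\mathcal A_t+[\mathcal A,\mathcal B])y,y\rangle+2\operatorname{Re}\langle\mathcal Ay,\tilde f\rangle ,
\end{equation}
where $\mathcal A_t=iX_{q_t}-\lambda\sigma_{r,t}$. To compute $[\mathcal A,\mathcal B]=-[\mathcal Q,\mathcal P]+i\lambda[\mathcal Q,\sigma_i]-\lambda[\sigma_r,\mathcal P]$, expand
\[
X_qX_py=qp\,y_{xx}+\bigl(\tfrac32qp_x+\tfrac12q_xp\bigr)y_x+\bigl(\tfrac12qp_{xx}+\tfrac14q_xp_x\bigr)y .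
\]
Subtracting the same expression with $p,q$ interchanged gives $[X_q,X_p]=X_e$ with $e=qp_x-pq_x\in C^1$, so $[\mathcal Q,\mathcal P]=-iX_e$. Also $[\mathcal Q,\sigma_i]=-iq\sigma_{i,x}$ and $[\sigma_r,\mathcal P]=-p\sigma_{r,x}$. Therefore
\[
\langle(\mathcal A_t+[\mathcal A,\mathcal B])y,y\rangle=-\operatorname{Re}\langle(q_t+e)Dy,y\rangle+\lambda\int\bigl(-\sigma_{r,t}+q\sigma_{i,x}+p\sigma_{r,x}\bigr)|y|^2\,\mathrm dx .
\]
Here $-\sigma_{r,t}=K+p_t\psi_x\ge K-C$, while $\sigma_r$, $\sigma_{r,x}=-p_x\psi_x-2p$ and $\sigma_{i,x}=-q_x\psi_x-2q$ are bounded independently of $K$. The first term on the right contains a derivative of $y$ and has no sign. Ellipticity controls it: $qDy=-\mathcal Ay-\lambda\sigma_ry+\frac i2q_xy$ and $q\ge\underline q$ give $\|Dy\|\le C(\|\mathcal Ay\|+\lambda\|y\|)$, so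
\[
|\langle(q_t+e)Dy,y\rangle|\le C\bigl(\|\mathcal Ay\|+\lambda\|y\|\bigr)\|y\|\le\tfrac12\|\mathcal Ay\|^2+C\lambda\|y\|^2 .
\]
Finally $2\operatorname{Re}\langle\mathcal Ay,\tilde f\rangle\ge-\|\mathcal Ay\|^2-\|\tilde f\|^2$ and $\|\tilde f\|^2\le2\|f\|^2+C\lambda\|y\|^2$. Inserting all this in \eqref{eq:Phi},
\[
\Phi'\ge\tfrac12\|\mathcal Ay\|^2-2\|f\|^2+\lambda(K-C_2)\|y\|^2 .
\]
Integrate over $[0,\bar t\,]$ and use $\Phi(\bar t)=0$ and $|\Phi(0)|\le C(\|y_x(0)\|\,\|y(0)\|+\lambda\|y(0)\|^2)$.
\end{proof}

\subsection{Proof of Proposition~\ref{prop:key}}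

\begin{proof}
\emph{Choice of the constants.} Fix $K=\max\bigl(C_2+1,\ 1/(2T_0),\ C_0^2/\underline q\bigr)$, so that $\bar t\,C_0^2\le\frac12\underline q$. Fix a smooth cutoff $\zeta(t,x)=\chi_1(t)\chi_2(x)$ with values in $[0,1]$, where $\chi_1=1$ for $t\le\bar t/2$, $\chi_1=0$ near $\bar t$, $\chi_2=1$ for $|x|\le r_1$, and $\chi_2$ is supported in $|x|<2r_1$. These choices depend only on $T_0,r_0,\underline q,C_0$, and from here on $C$ may depend on them. On $\operatorname{supp}\nabla\zeta$ we have $t\ge\bar t/2$, and then $\psi\ge t(1-\frac12Kt)\ge\frac34t\ge\frac38\bar t$, or $|x|\ge r_1$, and then $\psi\ge r_1^2$. So there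
\[
\psi\ge\psi_*:=\min\bigl(\tfrac38\bar t,\ r_1^2\bigr)>0 .
\]
Let $\lambda=k^{3/4}$, so that $e^{-\lambda\psi_*}=\varepsilon_k$: the amplitude of the perturbation is matched to the size of the cutoff errors. Suppose that $\nu_j,z_j$ satisfy \eqref{eq:hyp1} and \eqref{eq:hyp2}.

\emph{Upper bound.} Let $y_j=e^{-\lambda\psi}\zeta z_j$ and $|y|^2=|y_1|^2+|y_0|^2$. We claim that for large $k$
\begin{equation}\label{eq:upper}
\iint|y|^2\le C\varepsilon_k^2\,k^{1/4}.
\end{equation}
Indeed,
\[
f_j:=\partial_ty_j-\nu_j\partial_xy_j+\lambda\sigma_jy_j=e^{-\lambda\psi}\bigl(\zeta F_j+(\zeta_t-\nu_j\zeta_x)z_j\bigr),\qquad |f_j|\le C_0|y|+C\varepsilon_k,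
\]
where the last term uses $|z|\le C_0$ and $\psi\ge\psi_*$ on $\operatorname{supp}\nabla\zeta$. By \eqref{eq:hyp2}, $\|y_j(0)\|\le C\varepsilon_k$, and $y_1(0)=e^{-\lambda x^2}\chi_2\,\varepsilon_k\cos kx$ satisfies $\|\partial_xy_1(0)\|\le C\varepsilon_k(k+\lambda)$. Adding Lemma~\ref{lem:carleman}(a) for $y_0$ and (b) for $y_1$, with $K-C_2\ge1$, gives $(\lambda-C)\iint|y|^2\le C\varepsilon_k^2(k+\lambda)$, and $k/\lambda=k^{1/4}$.

\emph{The wave packet.} Write $\nu=\nu_1=p+iq$. An exact solution of $g_t=\nu g_x$ is not available, since this is again an elliptic initial value problem with $C^2$ coefficients. We use a phase that solves it at $t=0$: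
\[
X=x+t\,\nu(0,x),\qquad g=e^{ikX-kX^2}.
\]
Then $X_t-\nu X_x=\nu(0,x)-\nu(t,x)-t\,\nu(t,x)\nu_x(0,x)$ is bounded by $Ct$, and $|X|\le C$. The Gaussian is taken as a function of $X$, not of $x$, so that this small factor appears in front of the whole error:
\[
|g_t-\nu g_x|=|(ik-2kX)(X_t-\nu X_x)g|\le Ckt\,|g| .
\]
We have $|g|=e^{-k\operatorname{Im}X-k\operatorname{Re}X^2}$ and $\operatorname{Im}X\ge\underline qt$. With $p,q$ evaluated at $(0,x)$, the inequality $2|x\,tp|\le\frac12x^2+2t^2p^2$ gives $\operatorname{Re}X^2=(x+tp)^2-t^2q^2\ge\frac12x^2-t^2|\nu|^2$, and $t^2|\nu|^2\le t\,\bar t\,C_0^2\le\frac12\underline qt$. Hence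
\begin{equation}\label{eq:g}
|g|\le e^{-\frac12k\underline qt-\frac12kx^2}\qquad(0\le t\le\bar t,\ |x|\le2r_1).
\end{equation}

\emph{The pairing.} With $G=\zeta F_1+(\zeta_t-\nu\zeta_x)z_1$ we have $(\zeta z_1)_t=\nu(\zeta z_1)_x+G$, so integration by parts gives
\[
\frac{\mathrm d}{\mathrm dt}\int\zeta z_1g\,\mathrm dx=\int\bigl(\zeta z_1(g_t-\nu g_x-\nu_xg)+Gg\bigr)\,\mathrm dx .
\]
Integrate over $[0,\bar t\,]$, where $\zeta(\bar t,\cdot)=0$, and use $\zeta|z|=e^{\lambda\psi}|y|$:
\begin{equation}\label{eq:pair}
\Bigl|\int\chi_2\,z_1(0,x)\,g(0,x)\,\mathrm dx\Bigr|\le C\iint(1+kt)\,|g|\,e^{\lambda\psi}|y|+C\iint_{\operatorname{supp}\nabla\zeta}|g|\,|z| .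
\end{equation}

On the left, $g(0,x)=e^{ikx-kx^2}$ and $\cos kx\,e^{ikx}=\frac12(1+e^{2ikx})$. Since $\int_{\mathbb R}e^{-kx^2}(1+e^{2ikx})\,\mathrm dx=\sqrt{\pi/k}\,(1+e^{-k})$ and replacing $\chi_2$ by $1$ costs at most $2\int_{|x|\ge r_1}e^{-kx^2}\,\mathrm dx\le Ce^{-kr_1^2/2}$, the left side is at least $\frac14\sqrt\pi\,\varepsilon_kk^{-1/2}$ for large $k$.

On the right, for large $k$ we have $\lambda\le\frac14k\min(1,\underline q)$, so \eqref{eq:g} and $\psi\le t+x^2$ give $|g|e^{\lambda\psi}\le e^{-\frac14k\underline qt-\frac14kx^2}$. Moreover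
\[
\int_0^\infty(1+kt)^2e^{-\frac12k\underline qt}\,\mathrm dt\cdot\int_{\mathbb R}e^{-\frac12kx^2}\,\mathrm dx\le Ck^{-1}\cdot k^{-1/2}.
\]
By the Cauchy--Schwarz inequality and \eqref{eq:upper} the first term in \eqref{eq:pair} is at most $Ck^{-3/4}\,\varepsilon_kk^{1/8}=C\varepsilon_kk^{-5/8}$. On $\operatorname{supp}\nabla\zeta$, \eqref{eq:g} gives $|g|\le e^{-c_1k}$ with $c_1=\min(\frac14\underline q\,\bar t,\frac12r_1^2)$, so the second term is at most $Ce^{-c_1k}$. Dividing \eqref{eq:pair} by $\varepsilon_kk^{-1/2}$,
\[
\tfrac14\sqrt\pi\le Ck^{-1/8}+Ck^{1/2}e^{\psi_*k^{3/4}-c_1k}.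
\]
The right side tends to $0$, so this is false for $k\ge k_0$, with $k_0$ depending only on $T_0,r_0,\underline q,C_0$.
\end{proof}

\begin{remark}[where the hypotheses enter]
The lower bound $\operatorname{Im}\nu_1\ge\underline q$, which is the condition $a^2<\Gamma V^2$, is used twice: to control $Dy$ in Lemma~\ref{lem:carleman}(b) and to make $g$ decay in time. For real $\nu_1$ the proposition is false, as $\nu_1=\nu_0=0$, $z_1=z_0=\varepsilon_k\cos kx$ shows. The exponent in $\lambda=k^\gamma$ must satisfy $\gamma<1$, so that $g$ decays faster than $e^{\lambda\psi}$ grows, and $(k/\lambda)^{1/2}k^{-3/4}\ll k^{-1/2}$, that is, $\gamma>\frac12$; we took $\gamma=\frac34$. The class $C^4$ in Theorem~\ref{thm:ell} arises as follows: the operators in \eqref{eq:Phi} contain $p_{xx},q_{xx},q_{xt}$, which requires $v\in C^2$ and so $c\in C^3$, and a Lipschitz bound on the third derivatives makes $\Sigma_M$ closed.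
\end{remark}

\section{The hyperbolic region and the dichotomy}\label{sec:hyp}

\begin{proof}[Proof of Theorem~\ref{thm:dichotomy}]
\emph{Existence and continuous dependence on $\mathrm{Hyp}$.} Regard \eqref{eq:S} as a system for $(\alpha-N\theta,\ell,a)$ with parameter $\eta=(m,m')$ on $\mathcal O=\{\ell>0,\ a^2\ell^4>\Gamma m^2\}$; the locally constant index $N$ adds $N$ times the first column of $A$ to $b$. On $\mathcal O$ we have $a\neq0$ and $a^2>\Gamma V^2$, so by Lemma~\ref{lem:char} the eigenvalues $\nu_1<\nu_2<\nu_3$ of $A$ are real and simple, hence smooth. Distinct real eigenvalues give a symmetrizer. Let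
\[
P_j=\prod_{i\ne j}\frac{A-\nu_i}{\nu_j-\nu_i},\qquad S=\sum_{j=1}^3P_j^TP_j .
\]
These are smooth on $\mathcal O$. Lagrange interpolation of the constant $1$ at the nodes $\nu_j$ gives $\sum_jP_j=I$, so $\xi^TS\xi=\sum_j|P_j\xi|^2>0$ for $\xi\ne0$. The Cayley--Hamilton theorem gives $P_j(A-\nu_j)=0$, so $SA=\sum_j\nu_jP_j^TP_j$ is symmetric. For $d\in\mathrm{Hyp}$ the parameter and the initial value lie in $\mathcal O$ pointwise, and, with the angle chosen as in the proof of Theorem~\ref{thm:shape}, they depend continuously on $d$. Proposition~\ref{prop:sym} and Lemma~\ref{lem:frame} give $T>0$, a neighborhood $\mathcal U\subset\mathrm{Hyp}$ of $d$, and for $d'\in\mathcal U$ a solution $c_{d'}$ on $[0,T]$ that depends continuously on $d'$ in $C^\infty([0,T]\times S^1)$. It satisfies $(c_{d'},\partial_tc_{d'})(t)\in\mathrm{Hyp}$ for all $t\in[0,T]$ because the solution of \eqref{eq:S} stays in $\mathcal O$. This is (W1) and (W3).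

\emph{Uniqueness among all solutions.} Proposition~\ref{prop:sym}(ii) compares only solutions that stay in $\mathcal O$, so we argue by continuity. Let $c^0=c_{d'}$, let $c$ be any solution on $[0,T')$ with datum $d'$, put $T''=\min(T,T')$, and let $t_1$ be the supremum of the $t<T''$ with $c=c^0$ on $[0,t]$. Suppose $t_1<T''$. Then $(c,c_t)(t_1)=(c^0,c^0_t)(t_1)\in\mathrm{Hyp}$, by the initial condition if $t_1=0$ and by continuity otherwise. Since $\mathrm{Hyp}$ is open, both solutions stay in $\mathrm{Hyp}$ on some $[t_1,t_1+\delta]$, and they have the same $m$. By Proposition~\ref{prop:sym}(ii) their $(\alpha,\ell,a)$ coincide there, hence so do $c_t$ and $c^0_t$, and then $c$ and $c^0$. This contradicts the choice of $t_1$ and proves (W2).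

\emph{The complement of $\mathrm{Hyp}$.} Since $\mathrm{Hyp}$ is open and disjoint from $\mathrm{Ell}$, we have $\overline{\mathrm{Ell}}\subset T\operatorname{Imm}\setminus\mathrm{Hyp}$. Conversely, let $d\notin\mathrm{Hyp}\cup\mathrm{Ell}$. Then $a^2\ge\Gamma V^2$ everywhere, with equality at some $\theta_0$. If $V(\theta_0)\ne0$, then $a(\theta_0)\neq0$, and we replace $a$ by $(1-\epsilon)a$. If $V(\theta_0)=0$, then $a(\theta_0)=0$, and we replace $V$ by $V+\epsilon$. In both cases the new datum satisfies $a^2<\Gamma V^2$ at $\theta_0$ and tends to $d$ as $\epsilon\downarrow0$, so $d\in\overline{\mathrm{Ell}}$.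

\emph{The equivalence.} (i)$\Rightarrow$(ii) is (W1). If $d\notin\mathrm{Hyp}$, then $d\in\overline{\mathrm{Ell}}$, so every open neighborhood of $d$ meets $\mathrm{Ell}$ in a nonempty open set, which by Theorem~\ref{thm:ell} contains data with no solution on any interval. So (ii) fails.
\end{proof}

\begin{thebibliography}{9}

\bibitem{BBM}
Martin Bauer, Martins Bruveris, Peter W. Michor,
\emph{Overview of the Geometries of Shape Spaces and Diffeomorphism Groups},
arXiv:1305.1150 (2013).

\bibitem{CMM}
Cervera, Mascar\'o, Michor,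
Differential Geom. Appl. \textbf{1} (1991).

\end{thebibliography}
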